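# Rankings of signed tournaments and a complex constant term of type $\mathrm{BC}_n$

## 1. Signed tournaments and the cosine average $\Phi_A$

We start with a combinatorial object. Once it is in hand, an analytic problem about constant terms turns into counting orders.

**Definition 1 (admissible matrix).** Let $A=(a_{ij})$ be an $n\times n$ matrix with entries in $\{0,1,-1\}$, zero diagonal, and exactly one of $a_{ij},a_{ji}$ nonzero for each pair $i\ne j$. Write $i\to j$ if $a_{ij}\neq 0$. So $A$ is a tournament whose arcs carry signs. Call $A$ *admissible* if every row sum is zero: $\sum_j a_{ij}=0$ for all $i$.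

Let $N_i$ be the out-degree of $i$, and put $e=\binom n2=\sum_i N_i$. A zero sum of $N_i$ signs forces $N_i$ to be even, so $e$ is even, so $n\equiv 0$ or $1 \pmod 4$. Conversely, any tournament with even out-degrees becomes admissible once half of the arcs out of each vertex get the sign $+$ and the other half the sign $-$.

**Definition 2 (the average).** A *ranking* is a bijection $t:\{1,\dots,n\}\to\{1,\dots,n\}$; we say $j$ is below $i$ if $t_j<t_i$. Put
$$d_i(t)=\sum_{j:\,t_j<t_i}a_{ij},\qquad \Phi_A(u)=\frac1{n!}\sum_t\prod_{i=1}^n\cos\big(\pi u\,d_i(t)\big)\qquad(u\in\mathbb C).$$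

We write $\mathbb E$ for the average over a uniformly random ranking. Three remarks will be used constantly.

First, $d_i=0$ if $i$ is at the bottom (empty sum) or at the top (full row sum). Second, the part of row $i$ above $i$ sums to $-d_i$, so reversing the ranking replaces $d_i$ by $-d_i$. Third, let $T_d$ be the Chebyshev polynomial, $T_d(\cos w)=\cos dw$. With $y=\cos\pi u$ we have $\cos(\pi u d_i)=T_{|d_i|}(y)$, so $\Phi_A$ is a polynomial in $y$ with rational coefficients. Put $x=\cos(\tfrac12\pi u)$ and $X=x^2$. Then $y=2X-1$, so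
$$\Phi_A(u)=R_A(X),\qquad R_A\in\mathbb Q[X].$$

*Example ($n=1$).* Here $A=(0)$ and $\Phi_A=1$.

*Example ($n=4$).* Let $1\to2\to3\to1$ with signs $+$, and $i\to 4$ with sign $-$ for $i=1,2,3$. Read $i+1$ modulo 3. Row $i\le 3$ has one $+$ at $i+1$ and one $-$ at $4$, so $|d_i|\le 1$, and $|d_i|=1$ exactly when $i$ lies between $i+1$ and $4$. Also $d_4=0$. So each ranking contributes $y^{D}$ with $D=|d_1|+|d_2|+|d_3|$. We list orders from bottom to top.

If $4$ is at the bottom, then $|d_i|=1$ iff $i$ is below $i+1$. The orders $123,231,312$ of the others give $D=2$; the orders $321,213,132$ give $D=1$. If the order is $j,4,k,l$, then only $k$ can have $|d_k|=1$, and it does iff $l=k+1$: three orders with $D=1$, three with $D=0$. The remaining orders are reversals of these, with the same $D$. Altogether $D=2,1,0$ occurs $6,12,6$ times, so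
$$\Phi_A=\tfrac1{24}(6+12y+6y^2)=\tfrac14(1+y)^2=X^2=\cos^4(\tfrac12\pi u).$$

## 2. The constant term that $\Phi_A$ computes

Let $a,b$ be nonnegative integers. *Signatures* are numbers $\tau_{ij},\sigma_{ij}\in\{-1,1\}$ for $1\le i<j\le n$. Condition (*) says that for every $1\le i\le n$
$$\sum_{j=i+1}^{n}(\tau_{ij}+\sigma_{ij})+\sum_{j=1}^{i-1}(\sigma_{ji}-\tau_{ji})=0 .$$
Notation: $(1-y)^u=\sum_{k\ge0}(-1)^k\binom uk y^k$ for complex $u$; $(1-x_i^{\pm})^a=(1-x_i)^a(1-x_i^{-1})^a$; $(1-x_i^{\pm2})^b=(1-x_i^2)^b(1-x_i^{-2})^b$; $(z)_m=z(z+1)\cdots(z+m-1)$; and $\mathrm{CT}$ is the constant term in $x_1,\dots,x_n$ of the formal expansion.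

The following conjecture is from Tom Chappell, Alain Lascoux, S. Ole Warnaar and Wadim Zudilin, "Logarithmic and complex constant term identities", arXiv:1112.3130 (2011).

**Conjecture.** Let $n\equiv\zeta\pmod 4$ with $\zeta\in\{0,1\}$, and let $\tau_{ij},\sigma_{ij}$ be signatures satisfying (*). Then there is a polynomial $P_n(x)$, independent of $a$ and $b$, such that $P_n(1)=1$ and, for all nonnegative integers $a,b$ and all $u\in\mathbb C$ with $\min\{\Re(1+2b+(n-1)u),\Re(1+\frac12nu)\}>0$,
$$\mathrm{CT}\bigg[\prod_{i=1}^n (1-x_i^{\pm})^a(1-x_i^{\pm 2})^b\prod_{1\le i<j\le n}\Big(1-(x_ix_j)^{\sigma_{ij}}\Big)^u\Big(1-\Big(\frac{x_i}{x_j}\Big)^{\tau_{ij}}\Big)^u\bigg]=x^{n-\zeta}P_n(x^2)\,I,\tag{1}$$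
where $x=\cos(\frac12\pi u)$ and
$$I=2^{2n(a+2b)}\,\frac{\Gamma(1+\tfrac{1}{2}nu)}{\Gamma(1+\frac{1}{2}(n-1)u)\Gamma^n(1+\tfrac{1}{2}u)}\prod_{i=1}^{n-1}\frac{\Gamma(1+iu)}{\Gamma(1+(i-\frac{1}{2})u)}\prod_{i=0}^{n-1}\frac{(\tfrac{1}{2}+\tfrac{1}{2}iu)_{a+b}(\tfrac{1}{2}+\tfrac{1}{2}iu)_b}{(1+\tfrac{1}{2}(n+i-1)u)_{a+2b}}.\tag{2}$$
Trivially $P_1=1$. Conjecturally, $P_4(x)=1$ and $P_5(x)=\frac1{15}(3+4x+8x^2)$.

The task is to prove or disprove this, including the values of $P_4$ and $P_5$. The notation $P_n$ suggests one polynomial for each $n$; whether it can depend on the signature is the heart of the matter.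

*The case $n=1$, $b=0$ by hand.* The constant term of $(1-x)^a(1-x^{-1})^a$ is $\sum_k\binom ak^2=\binom{2a}a$, and (2) gives $2^{2a}(\frac12)_a/a!=\binom{2a}a$.

**Dictionary.** For $i<j$ put
$$a_{ij}=\tfrac12(\sigma_{ij}+\tau_{ij}),\qquad a_{ji}=\tfrac12(\sigma_{ij}-\tau_{ij}),\qquad a_{ii}=0,$$
with inverse $\sigma_{ij}=a_{ij}+a_{ji}$, $\tau_{ij}=a_{ij}-a_{ji}$. Since $\sigma_{ij}=\pm\tau_{ij}$, exactly one of $a_{ij},a_{ji}$ is nonzero, so this is a bijection between signatures and signed tournaments. The left side of (*) is $2\sum_j a_{ij}$. Hence (*) holds iff $A$ is admissible, and we speak of admissible signatures.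

**Meaning of CT.** For $0<r<1$ replace each $(1-z)^u$, with $z=(x_ix_j)^{\sigma_{ij}}$ or $(x_i/x_j)^{\tau_{ij}}$, by $(1-rz)^u$. Since $\sum_k|\binom uk|r^k<\infty$, the constant term $\mathrm{CT}_r$ is an absolutely convergent series; grouped by total degree in the $z$'s it is $\sum_N c_Nr^N$. We let $\mathrm{CT}=\lim_{r\to1^-}\mathrm{CT}_r$. By Abel's theorem this is $\sum_Nc_N$ whenever that sum converges. We show in Section 4 that the limit exists in the whole stated range, and that for $\Re(1+(n-1)u)>0$ the original series even converges absolutely, so that no interpretation is needed there. The right side of (2) is read by continuity at removable singularities.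

Here is what will be proved.

**Theorem 1.** For every admissible signature, and all $a,b,u$ in the stated range,
$$\mathrm{CT}[\cdots]=\Phi_A(u)\cdot I,\qquad \Phi_A(u)=x^{n-\zeta}P_A(x^2),$$
where $P_A\in\mathbb Q[X]$ is independent of $a,b$ and $P_A(1)=1$. Moreover $P_A$ is the unique polynomial for which (1) holds for this signature.

**Theorem 2.** $P_A=1$ for all admissible $A$ with $n=4$. For $n=5$: if all out-degrees are $2$, then $P_A(X)=\frac13(4X-1)$; otherwise the out-degrees are $(4,2,2,2,0)$ and $P_A(X)=\frac1{15}(3+4X+8X^2)$. Both cases occur, so the conjecture as stated is false.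

**Theorem 3.** For every admissible signature,
$$\Phi_A(u)=1-\frac{\pi^2n(n-1)}{24}u^2+\frac{\pi^4}{720}\Big[\tfrac12e(5e-2n-1)+4\sum_{i<j}\big((AA^{T})_{ij}\big)^2\Big]u^4+O(u^6).$$
For every $n\equiv0,1\pmod 4$ with $n\ge5$ there are two admissible signatures with different $P_A$. So a signature-independent $P_n$ exists iff $n\in\{1,4\}$.

**Theorem 4.** For every $n\equiv\zeta\in\{0,1\}\pmod 4$ there is an admissible signature with $P_A(0)\neq0$. So $n-\zeta$ is the largest exponent valid for all signatures.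

Thus the conjecture fails as stated, but holds for each fixed signature with its own polynomial $P_A$, including the factor $x^{n-\zeta}$, the normalization $P_A(1)=1$, and $P_4=1$.

## 3. Integer exponents do not see the signature

A natural first plan is to prove (1) for nonnegative integers $u$, where everything is a Laurent polynomial, and then interpolate in $u$. Let us see what integers give.

On the torus $x_k=e^{i\theta_k}$ we have, for $s=\pm1$, $1-e^{is\varphi}=-2i\,s\sin(\varphi/2)\,e^{is\varphi/2}$. Multiply the two factors belonging to a pair $i<j$: up to the phases $e^{is\varphi/2}$ we get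
$$-4\sigma_{ij}\tau_{ij}\sin\tfrac{\theta_i+\theta_j}2\sin\tfrac{\theta_i-\theta_j}2=2\sigma_{ij}\tau_{ij}(\cos\theta_i-\cos\theta_j).$$
The product of all phases is $\exp\big(\frac i2\sum_{i<j}[\sigma_{ij}(\theta_i+\theta_j)+\tau_{ij}(\theta_i-\theta_j)]\big)$, and the coefficient of each $\theta_i$ in this sum is the left side of (*), so it is $1$. Hence, for an integer $u\ge0$, the product over pairs in (1) equals
$$\Big(\pm\prod_{i<j}2(\cos\theta_i-\cos\theta_j)\Big)^u .$$
If $u$ is even, the signature has disappeared. If $u$ is odd and $n\ge2$, the integrand changes sign when two variables are exchanged, so the constant term is $0$.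

This is where the plan stops. At even $u$ we have $x^2=1$, and at odd $u$ we have $x=0$. So integers test the factor $x^{n-\zeta}P_n(x^2)$ only at $x^2\in\{0,1\}$, and the answer there is the same for all signatures. They determine no more of $P_n$ than $P_n(1)$, and nothing at integers can distinguish two signatures. For non-integer $u$ the difference is that the principal power of $1-e^{i\varphi}$ has a phase that jumps as $\varphi$ crosses $0$. The way forward is to keep these jumps: they are constant on regions of the torus, and recording them produces the numbers $d_i(t)$.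

## 4. Phases on the torus and Selberg's integral

We recall Selberg's theorem (A. Selberg, Norsk Mat. Tidsskr. 26 (1944)): for $\Re\alpha,\Re\beta>0$ and $\Re\gamma>-\min\{\frac1n,\frac{\Re\alpha}{n-1},\frac{\Re\beta}{n-1}\}$ (only $\frac1n$ counts if $n=1$), the integral
$$\int_{[0,1]^n}\prod_{i}w_i^{\alpha-1}(1-w_i)^{\beta-1}\prod_{i<j}|w_i-w_j|^{2\gamma}\,dw$$
converges absolutely and equals
$$\prod_{j=0}^{n-1}\frac{\Gamma(\alpha+j\gamma)\Gamma(\beta+j\gamma)\Gamma(1+(j+1)\gamma)}{\Gamma(\alpha+\beta+(n+j-1)\gamma)\Gamma(1+\gamma)}.\tag{3}$$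

**Step 1: put the modulus of the integrand in Selberg's form.** With $x_k=e^{i\theta_k}$, let
$$M(\theta)=\prod_i|1-x_i|^{2a}|1-x_i^2|^{2b}\prod_{i<j}\big(|1-x_ix_j|\,|1-x_i/x_j|\big)^u .$$
Put $w_i=\sin^2(\theta_i/2)$. Then $|1-x_i|^2=4w_i$, $|1-x_i^2|^2=4\sin^2\theta_i=16w_i(1-w_i)$, and $|1-x_ix_j||1-x_i/x_j|=2|\cos\theta_i-\cos\theta_j|=4|w_i-w_j|$; on $(0,\pi)$ we have $d\theta=dw/\sqrt{w(1-w)}$. In particular $M$ depends only on the $\cos\theta_i$, symmetrically, so it is invariant under permutations and sign changes of the $\theta_i$. Folding $(-\pi,\pi)$ onto $(0,\pi)$ in each variable,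
$$\frac1{(2\pi)^n}\int_{(-\pi,\pi)^n}M\,d\theta=\pi^{-n}2^{2n(a+2b)}2^{n(n-1)u}\int_{[0,1]^n}\prod_i w_i^{\alpha-1}(1-w_i)^{\beta-1}\prod_{i<j}|w_i-w_j|^{2\gamma}dw\tag{4}$$
with $\alpha=a+b+\frac12$, $\beta=b+\frac12$, $\gamma=\frac u2$. Since $\alpha\ge\beta$, Selberg's condition reads $\Re\gamma>-\frac1n$ and $\beta+(n-1)\Re\gamma>0$, which is exactly $\Re(1+\frac12nu)>0$ and $\Re(1+2b+(n-1)u)>0$, the hypothesis of the conjecture.

**Step 2: evaluate (4) and recognize $I$.** Since $\Gamma(z+m)=(z)_m\Gamma(z)$ and $\alpha+\beta=1+a+2b$, splitting Pochhammer symbols off (3) turns (4) into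
$$2^{2n(a+2b)}\prod_{i=0}^{n-1}\frac{(\frac12+\frac12iu)_{a+b}(\frac12+\frac12iu)_b}{(1+\frac12(n+i-1)u)_{a+2b}}$$
times
$$\pi^{-n}2^{n(n-1)u}\prod_{j=0}^{n-1}\frac{\Gamma(\frac12+\frac{ju}2)^2\,\Gamma(1+\frac{(j+1)u}2)}{\Gamma(1+\frac{(n+j-1)u}2)\,\Gamma(1+\frac u2)} .$$
The duplication formula gives $\Gamma(\frac12+\frac{ju}2)=2^{-ju}\sqrt\pi\,\Gamma(1+ju)/\Gamma(1+\frac{ju}2)$. The squares of the constants multiply to $\prod_j2^{-2ju}\pi=2^{-n(n-1)u}\pi^n$, which cancels the prefactor. What remains is
$$\prod_{j=0}^{n-1}\frac{\Gamma(1+ju)^2}{\Gamma(1+\frac{ju}2)^2}\cdot\frac{\Gamma(1+\frac{(j+1)u}2)}{\Gamma(1+\frac{(n+j-1)u}2)\Gamma(1+\frac u2)} .$$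
The quotients $\Gamma(1+\frac{(j+1)u}2)/\Gamma(1+\frac{ju}2)$ telescope to $\Gamma(1+\frac{nu}2)$. In the denominator there remain $\Gamma(1+\frac{ku}2)$ for $k=0,\dots,n-1$ and for $k=n-1,\dots,2n-2$: every $k$ from $0$ to $2n-2$ once, and $k=n-1$ once more. So we have
$$\frac{\Gamma(1+\frac{nu}2)}{\Gamma(1+\frac u2)^n}\cdot\frac{\prod_{j=0}^{n-1}\Gamma(1+ju)^2}{\Gamma(1+\frac{(n-1)u}2)\prod_{k=0}^{2n-2}\Gamma(1+\frac{ku}2)}
=\frac{\Gamma(1+\frac{nu}2)}{\Gamma(1+\frac{(n-1)u}2)\Gamma(1+\frac u2)^n}\prod_{i=1}^{n-1}\frac{\Gamma(1+iu)}{\Gamma(1+(i-\frac12)u)},$$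
where even $k=2j$ cancel one copy of $\prod_j\Gamma(1+ju)$, and odd $k=2i-1$ give the last denominator. Comparing with (2), the quantity (4) is $I$. In the stated range every $\Gamma$ in the numerator of (3) has argument of positive real part, so (3) is continuous there; splitting off Pochhammer symbols can only create removable singularities. Hence
$$I=\frac1{(2\pi)^n}\int_{(-\pi,\pi)^n}M\,d\theta\quad\text{in the whole range, and } I>0 \text{ for real } u \text{ in it.}\tag{5}$$

**Step 3: pass to the limit $r\to1^-$.** For $r<1$ the product is a Laurent series converging absolutely on the torus, so $\mathrm{CT}_r=(2\pi)^{-n}\int$ of the product at $x_k=e^{i\theta_k}$, where $(1-rz)^u$ is the principal power ($1-rz$ lies in the right half-plane). For $|z|=1$,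
$$|1-z|\le|1-rz|+(1-r)\le2|1-rz|,\qquad\text{so}\quad \tfrac12|1-z|\le|1-rz|\le2 .\tag{6}$$
Since $|\arg(1-rz)|<\frac\pi2$, we have $|(1-rz)^u|\le e^{\pi|\Im u|/2}|1-rz|^{\Re u}$, and by (6) this is at most a constant times $|1-z|^{\min(\Re u,0)}$. So all integrands are dominated by a constant times
$$\prod_i|1-x_i|^{2a}|1-x_i^2|^{2b}\prod_{i<j}(|1-x_ix_j||1-x_i/x_j|)^{\min(\Re u,0)},$$
which is integrable by Step 1: the exponent $\min(\Re u,0)$ again satisfies the hypothesis. By dominated convergence the limit exists and is the integral of the pointwise limit, which exists off a null set: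
$$\mathrm{CT}=\frac1{(2\pi)^n}\int_{(-\pi,\pi)^n}\prod_i|1-x_i|^{2a}|1-x_i^2|^{2b}\prod_{i<j}\big(1-(x_ix_j)^{\sigma_{ij}}\big)^u\big(1-(x_i/x_j)^{\tau_{ij}}\big)^u\,d\theta .\tag{7}$$

**Step 4: absolute convergence of the original series when $\Re(1+(n-1)u)>0$, $n\ge2$.** This step shows that in this region, for instance at $u=\frac12$, the limit $r\to1^-$ is only a convenience. We have $\binom uk=(-1)^k(-u)_k/k!$, and $(z)_k/k!\sim k^{z-1}/\Gamma(z)$ unless $z$ is a nonpositive integer, in which case it vanishes for large $k$. So $|\binom uk|=O(k^{-1-\Re u})$. If $\Re u>0$, then $\sum_k|\binom uk|<\infty$, and a finite product of absolutely convergent series converges absolutely.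

If $\Re u\le0$, choose $s\in(0,\frac1{n-1})$, with $s=-\Re u$ if $\Re u<0$. Then $|\binom uk|\le C\,(s)_k/k!$ for all $k$, because $(s)_k/k!>0$ is asymptotic to $k^{s-1}/\Gamma(s)$ and $-1-\Re u\le s-1$. The numbers $(s)_k/k!$ are the coefficients of $(1-y)^{-s}$. So for each of the finitely many monomials $x^\mu$ of the Laurent polynomial $\prod_i(1-x_i^{\pm})^a(1-x_i^{\pm2})^b$ we must bound the positive series that is the limit as $r\to1^-$, by monotone convergence, of the constant term of $x^\mu\prod_z(1-rz)^{-s}$, where $z$ runs over the $n(n-1)$ factors. By (6) this constant term is at most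
$$\frac{2^{sn(n-1)}}{(2\pi)^n}\int\prod_{i<j}(|1-x_ix_j||1-x_i/x_j|)^{-s}\,d\theta .$$
By Step 1 with $a=b=0$ and exponent $-s$ this is finite, because $1-(n-1)s>0$ and $s<\frac1{n-1}\le\frac2n$.

**Step 5: compute the phase of the integrand in (7).** For $\varphi\in(0,2\pi)$ we have $1-e^{i\varphi}=2\sin(\varphi/2)\,e^{i(\varphi-\pi)/2}$ with $(\varphi-\pi)/2\in(-\frac\pi2,\frac\pi2)$, so this is the principal argument. Conjugation handles $\varphi\in(-2\pi,0)$. Hence for $\varphi\in(-2\pi,2\pi)\setminus\{0\}$ and $s=\pm1$,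
$$(1-e^{is\varphi})^u=|1-e^{i\varphi}|^u\exp\Big(\tfrac{iu}2\,s\,(\varphi-\pi\,\mathrm{sgn}\,\varphi)\Big).$$
Apply this with $\varphi=\theta_i+\theta_j$, $s=\sigma_{ij}$ and with $\varphi=\theta_i-\theta_j$, $s=\tau_{ij}$. The linear terms add up to $\frac{iu}2\sum_{i<j}[\sigma_{ij}(\theta_i+\theta_j)+\tau_{ij}(\theta_i-\theta_j)]=0$ by (*), as in Section 3. So the integrand is $M(\theta)$ times
$$\exp\Big(-\tfrac{i\pi u}2\sum_{i<j}\big[\sigma_{ij}\,\mathrm{sgn}(\theta_i+\theta_j)+\tau_{ij}\,\mathrm{sgn}(\theta_i-\theta_j)\big]\Big).$$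
Let $\epsilon_i=\mathrm{sgn}\,\theta_i$. If $|\theta_i|>|\theta_j|$, both signs are $\epsilon_i$ and the bracket is $\epsilon_i(\sigma_{ij}+\tau_{ij})=2\epsilon_ia_{ij}$. If $|\theta_j|>|\theta_i|$, the signs are $\epsilon_j$ and $-\epsilon_j$, and the bracket is $\epsilon_j(\sigma_{ij}-\tau_{ij})=2\epsilon_ja_{ji}$. In words: the vertex with larger $|\theta|$ contributes its entry toward the other. So the phase is
$$\exp\Big(-i\pi u\sum_i\epsilon_id_i\Big),\qquad d_i=\sum_{j:\,|\theta_j|<|\theta_i|}a_{ij},$$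
and $d_i=d_i(t)$ for the ranking $t$ of the vertices by $|\theta_i|$.

**Step 6: sum over chambers.** Up to a null set, the cube $(-\pi,\pi)^n$ splits into $2^nn!$ chambers, one for each pair $(t,\epsilon)$. The function $M$ is invariant under the group permuting the chambers, so its integral over each chamber is $(2\pi)^nI/(2^nn!)$. The phase is constant on a chamber. Hence
$$\mathrm{CT}=\frac{I}{2^nn!}\sum_t\sum_{\epsilon}\prod_ie^{-i\pi u\epsilon_id_i(t)}=\frac I{n!}\sum_t\prod_i\cos(\pi u\,d_i(t))=\Phi_A(u)\,I .$$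
This is the first assertion of Theorem 1.

**Step 7: uniqueness.** Suppose (1) holds with some polynomial $P$. For $0<u<1$ we have $I>0$ by (5), so $x^{n-\zeta}P(x^2)=\Phi_A(u)=R_A(x^2)$ for all $x\in(0,1)$. This determines $P$.

## 5. A zero of order $n-\zeta$ at $u=1$

To finish Theorem 1 we must show $X^{(n-\zeta)/2}\mid R_A$. Near $u=1$, with $u=1+v$, we have $X=\sin^2(\frac12\pi v)$, which vanishes to order exactly $2$ in $v$. So we must show $\Phi_A=O(v^{n-\zeta})$.

**Step 1: turn $\Phi_A$ into an alternating sum.** We have $\cos(\pi ud_i)=(-1)^{d_i}\cos(\pi vd_i)$. Modulo $2$, $d_i(t)$ is the number of $j$ with $i\to j$ and $t_j<t_i$. So $\sum_id_i(t)$ is, modulo 2, the number of arcs $i\to j$ with $t_i>t_j$, and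
$$(-1)^{\sum_i d_i(t)}=\prod_{i\to j}\mathrm{sgn}(t_j-t_i)=\kappa\prod_{i<j}\mathrm{sgn}(t_j-t_i)=\kappa\,\mathrm{sgn}(t),$$
where $\kappa=\pm1$ depends only on $A$. Hence, with $L(f)=\sum_t\mathrm{sgn}(t)f(t)$,
$$n!\,\Phi_A=\kappa\,L\Big(\prod_i\cos(\pi v\,d_i)\Big),$$
and the coefficient of $v^{2k}$ is a linear combination of numbers $L\big(\prod_id_i^{2m_i}\big)$ with $\sum_im_i=k$.

**Step 2: what must vanish, and why the simplest swap is not enough.** Expand $\prod_id_i^{2m_i}$, using $d_i=\sum_ja_{ij}[t_j<t_i]$, into products of $2k$ indicators $[t_j<t_i]$ with $i\to j$, exactly $2m_i$ of them with tail $i$. If two vertices occur in no indicator, exchanging their ranks changes $\mathrm{sgn}(t)$ and nothing else, so $L$ of the product is $0$. How far does this go? The indicators with tail $i$ involve at most $1+2m_i$ vertices, so at most $3k$ vertices occur altogether, and two free vertices are guaranteed only if $n-3k\ge2$. We need all $k$ with $2k<n-1$. For $n=9$ and $k=3$ the count leaves nothing: if $1\to2,3$,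 and $4\to5,6$, and $7\to8,9$, then $d_1^2d_4^2d_7^2$ produces a product in which every vertex occurs. What helps is that the vertices fall into separate groups, each of odd size, and whole groups can be played against each other.

**Claim.** $L\big(\prod_id_i^{2m_i}\big)=0$ whenever $2k=\sum_i2m_i<n-1$.

**Step 3: find two odd components.** Regard a product of indicators as a multigraph on $\{1,\dots,n\}$, with one edge $\{i,j\}$ for each indicator. Let $V_1,\dots,V_c$ be its components (isolated vertices included). All edges with tail $i$ lie in the component of $i$, so $V_r$ has $2M_r=\sum_{i\in V_r}2m_i$ edges, an even number. Connectedness gives $|V_r|\le2M_r+1$; if $|V_r|$ is even, then by parity $|V_r|\le2M_r$. Summing, $n\le2k+\#\{\text{odd components}\}$. If $2k<n-1$, there are at least two components $P,Q$ of odd size.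

**Step 4: a sign-reversing involution.** The product depends only on the relative orders inside the components. Let $R_1<R_2<\dots<R_{2l}$ be the ranks occupied by $P\cup Q$ (their number $|P|+|Q|$ is even), and pair them as $(R_1,R_2),(R_3,R_4),\dots$. Since $|P|$ is odd, some pair contains one element of $P$ and one of $Q$. Exchange the ranks of the two elements in the first such pair. The set of occupied ranks, the pairing, and the position of the first mixed pair stay the same, so this is an involution on rankings; it reverses $\mathrm{sgn}(t)$. It preserves the relative order inside $P$ and inside $Q$, because no other element of $P\cup Q$ has a rank between the two; and the other components do not move. So the terms of $L$ cancel in pairs, which proves the claim.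

**Step 5: conclusion.** If $n$ is even, all coefficients of $v^{2k}$ with $2k\le n-2$ vanish; if $n$ is odd, all with $2k\le n-3$ vanish. In both cases $\Phi_A=R_A(\sin^2(\frac12\pi v))=O(v^{n-\zeta})$, so $X^{(n-\zeta)/2}\mid R_A$ and $\Phi_A=x^{n-\zeta}P_A(x^2)$ with $P_A\in\mathbb Q[X]$. The polynomial $P_A$ is independent of $a,b$ because $\Phi_A$ is. At $u=0$ we have $X=1$ and $\Phi_A=1$, so $P_A(1)=1$. Theorem 1 is proved.

Since $1+y=2X$, in the variable $y$ the result says that $(1+y)^{(n-\zeta)/2}$ divides $\Phi_A$.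

## 6. Second moments, and the polynomials for $n=4$ and $n=5$

For small $n$, $\Phi_A$ has low degree in $y$, and Section 5 supplies many of its zeros. Two more linear conditions come from the point $y=1$.

**Step 1: a formula for $d_i^2$.** Let $\chi_{i;pq}$ be the indicator that $i$ lies between $p$ and $q$ in the ranking. The entries of row $i$ below $i$ sum to $d_i$, those above to $-d_i$. Multiplying the two sums,
$$d_i^2=-\sum_{p<q}a_{ip}a_{iq}\,\chi_{i;pq}.\tag{8}$$
Also $\sum_{p<q}a_{ip}a_{iq}=\frac12\big(0^2-N_i\big)=-\frac12N_i$, and $\mathbb E\chi_{i;pq}=\frac13$ for distinct $i,p,q$. So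
$$\mathbb Ed_i^2=\tfrac16N_i,\qquad \sum_i\mathbb Ed_i^2=\tfrac16e=\tfrac1{12}n(n-1).$$

**Step 2: value and slope at $y=1$.** Since $T_d(1)=1$ and $T_d'(1)=d^2$,
$$\Phi_A\big|_{y=1}=1,\qquad\frac{d\Phi_A}{dy}\Big|_{y=1}=\frac{n(n-1)}{12}.\tag{9}$$

**Step 3: degree bounds.** The degree of $\Phi_A$ in $y$ is at most $\max_t\sum_i|d_i(t)|$. If $N_i=2$, row $i$ has one $+$ and one $-$, so $|d_i|\le1$, with $|d_i|=1$ iff $i$ lies between its two out-neighbors.

**Step 4: $n=4$.** Out-degrees are even, at most $3$, and sum to $6$: they are $(2,2,2,0)$. The vertex of out-degree $0$ has $d=0$. The top and the bottom vertex have $d=0$, and at least one of them has out-degree $2$. So $\sum_i|d_i|\le2$ and $\deg_y\Phi_A\le2$. As $(1+y)^2\mid\Phi_A$ and $\Phi_A|_{y=1}=1$, we get $\Phi_A=\frac14(1+y)^2=x^4$, so $P_A=1$, in agreement with the example in Section 1.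

**Step 5: $n=5$, the two cases.** Out-degrees lie in $\{0,2,4\}$ and sum to $10$, so as many vertices have out-degree $4$ as have out-degree $0$. Two vertices cannot both have out-degree $4$. So the out-degrees are $(2,2,2,2,2)$ or $(4,2,2,2,0)$. In both cases we shall see that $\deg_y\Phi_A\le4$, so we may write $\Phi_A=(1+y)^2(c_0+c_1y+c_2y^2)$. Then (9) says $4(c_0+c_1+c_2)=1$ and $4(c_0+c_1+c_2)+4(c_1+2c_2)=\frac53$, that is,
$$c_0+c_1+c_2=\tfrac14,\qquad c_1+2c_2=\tfrac16.\tag{10}$$

**Step 6: all out-degrees equal to $2$.** Top and bottom vertices have $d=0$, and the other three have $|d|\le1$. So $\deg_y\Phi_A\le3$ and $c_2=0$. By (10), $c_1=\frac16$ and $c_0=\frac1{12}$, so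
$$\Phi_A=\tfrac1{12}(1+y)^2(1+2y)=\tfrac13x^4(4x^2-1),\qquad P_A(X)=\tfrac13(4X-1).$$

**Step 7: out-degrees $(4,2,2,2,0)$.** Let $\mathsf t$ and $\mathsf z$ be the vertices of out-degree $4$ and $0$. Each of the other three beats $\mathsf z$ and loses to $\mathsf t$, so it beats exactly one of the other two; label them so that $1\to2\to3\to1$. The rows of $1,2,3$ are supported in $\{1,2,3,\mathsf z\}$, so the restriction to these four vertices is admissible with $n=4$, and $d_1,d_2,d_3$ depend only on the order of these four. By Step 4, $|d_1|+|d_2|+|d_3|\le2$. Row $\mathsf t$ has two $+$ and two $-$, so $|d_{\mathsf t}|\le2$; and $d_{\mathsf z}=0$. Hence $\deg_y\Phi_A\le4$, and $c_2$ is the coefficient of $y^4$.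

We need the rankings with $|d_1|+|d_2|+|d_3|=2$ and $|d_{\mathsf t}|=2$. For the four-vertex tournament $\Phi=\frac1{24}\sum y^{|d_1|+|d_2|+|d_3|}=\frac14+\frac12y+\frac14y^2$, so exactly $6$ of the $24$ orders have $|d_1|+|d_2|+|d_3|=2$. In the order $\mathsf z,i,i{+}1,i{+}2$ (bottom to top, indices modulo $3$) vertex $i$ lies between its out-neighbors $\mathsf z$ and $i+1$, and $i+1$ lies between $\mathsf z$ and $i+2$. So these three orders and their three reversals are the six.

In row $\mathsf t$, the vertex $\mathsf z$ shares its sign with exactly one of $1,2,3$; by cyclic relabeling let it be $1$. Then $|d_{\mathsf t}|=2$ means that the vertices below $\mathsf t$ are exactly $\{\mathsf z,1\}$ or exactly $\{2,3\}$. Of the six orders, the bottom two are $\{\mathsf z,1\}$ only for $\mathsf z,1,2,3$, and $\{2,3\}$ only for $3,2,1,\mathsf z$. So there are two rankings, with $\mathsf t$ inserted in the middle, and each contributes $y\cdot y\cdot T_2(y)=2y^4-y^2$. Hence $c_2=\frac{2\cdot2}{120}=\frac1{30}$, and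 (10) gives $c_1=\frac1{10}$, $c_0=\frac7{60}$:
$$\Phi_A=\tfrac1{60}(1+y)^2(7+6y+2y^2)=\tfrac1{15}x^4(3+4x^2+8x^4),\qquad P_A(X)=\tfrac1{15}(3+4X+8X^2),$$
since $y=2X-1$ turns $7+6y+2y^2$ into $3+4X+8X^2$.

**Step 8: both cases occur, and the conjecture fails.** Case $(4,2,2,2,0)$ is realized by the tournament just described with zero-sum row signs. For the other case, let $i\to i+1$ with sign $+$ and $i\to i+2$ with sign $-$, modulo $5$. Row sums are zero, so (*) holds; through the dictionary this is
$$(\sigma_{ij},\tau_{ij})=\begin{cases}(1,1)&(i,j)=(1,2),(2,3),(3,4),(4,5),\\(-1,-1)&(i,j)=(1,3),(2,4),(3,5),\\(-1,1)&(i,j)=(1,4),(2,5),\\(1,-1)&(i,j)=(1,5).\end{cases}\tag{11}$$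
Take $u=\frac12$ and any $a,b$. The series for the constant term converges absolutely, $y=0$, $x^2=\frac12$, and $\mathrm{CT}=\frac1{12}I$ with $I>0$. The stated $P_5$ predicts $\frac14\cdot\frac{3+2+2}{15}I=\frac7{60}I\ne\frac5{60}I$. This proves Theorem 2. The stated $P_5$ is correct exactly for the signatures with out-degrees $(4,2,2,2,0)$.

## 7. Fourth moments detect the signature for every $n\ge5$

For larger $n$ the degree of $\Phi_A$ is too high for the method of Section 6. To separate signatures we need some coefficient of $\Phi_A$ that we can compute in general. The $u^2$-coefficient is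
$$-\frac{\pi^2}2\sum_i\mathbb Ed_i^2=-\frac{\pi^2n(n-1)}{24},$$
the same for all signatures. So we go one step further:
$$[u^4]\,\Phi_A=\pi^4\Big[\tfrac1{24}\sum_i\mathbb Ed_i^4+\tfrac14\sum_{i<j}\mathbb Ed_i^2d_j^2\Big].\tag{12}$$
By (8), each expectation is a sum over ordered choices of two unordered pairs of out-neighbors.

**Step 1: $\mathbb Ed_i^4$.** Let $N=N_i$. For pairs $\{p,q\},\{r,s\}$ of out-neighbors of $i$, the expectation $\mathbb E[\chi_{i;pq}\chi_{i;rs}]$ takes three values. If the pairs are disjoint, $i$ is the middle one of five vertices, with one element of each pair below it: $4\cdot2\cdot2=16$ of $120$ orders, value $\frac2{15}$. If they share exactly one element, that element is on one side of $i$ and the other two are on the other side: $4$ of $24$ orders, value $\frac16$. If they are equal, the value is $\frac13$.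

The corresponding sums of $a_{ip}a_{iq}a_{ir}a_{is}$ are as follows. Over all choices: $(-\frac N2)^2=\frac{N^2}4$. Over pairs sharing exactly one element $p$:
$$\sum_{p}\Big[\Big(\sum_{q\ne p}a_{iq}\Big)^2-(N-1)\Big]=N(2-N),$$
where $p$ runs over out-neighbors and the inner sum is $-a_{ip}$. Over equal pairs: $\binom N2$. Assigning $\frac2{15}$ to everything and correcting,
$$\mathbb Ed_i^4=\tfrac2{15}\cdot\tfrac{N^2}4+\big(\tfrac16-\tfrac2{15}\big)N(2-N)+\big(\tfrac13-\tfrac2{15}\big)\tbinom N2=\tfrac{N^2}{10}-\tfrac N{30}.$$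

**Step 2: $\mathbb Ed_i^2d_j^2$ for $i\to j$, the probabilities.** Let $\{p,q\}$ be out-neighbors of $i$, and $\{r,s\}$ out-neighbors of $j$. The vertex $j$ may lie in $\{p,q\}$, but $i\notin\{r,s\}$ because $i\to j$. The values of $\mathbb E[\chi_{i;pq}\chi_{j;rs}]$ are:

| configuration | value | value minus $\frac19$ |
|---|---|---|
| (a) $j\notin\{p,q\}$, pairs disjoint | $\frac19$ | $0$ |
| (b) $j\notin\{p,q\}$, exactly one common element | $\frac{14}{120}$ | $\frac1{180}$ |
| (c) $\{p,q\}=\{r,s\}$ | $\frac4{24}$ | $\frac{10}{180}$ |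
| (d) $p=j$, $q\notin\{r,s\}$ | $\frac{12}{120}$ | $-\frac2{180}$ |
| (e) $p=j$, $q\in\{r,s\}$ | $\frac2{24}$ | $-\frac5{180}$ |

We write $p<i$ for "$p$ below $i$". In (a), the relative orders of the disjoint sets $\{i,p,q\}$ and $\{j,r,s\}$ are independent. In (b), let $p=r$ be common. The conditions $p<i<q$ and $p<j<s$ put $p$ at the bottom and interleave $i<q$ with $j<s$: $6$ orders, and $6$ for the reversal. The conditions $p<i<q$ and $s<j<p$ give the single order $s<j<p<i<q$, and again one for the reversal. In (c), $i$ and $j$ both lie between $p$ and $q$: $2\cdot2$ orders. In (d), $j<i<q$ and $r<j<s$ force $r<j$ at the bottom, with $s$ interleaved into $i<q$: $3$ orders, times $2$ for exchanging $r,s$, times $2$ for reversal. In (e), let $q=r$. If $j<i<q$, then $j$ is below $q$, so it must be above $s$: the order is $s<j<i<q$; and there is its reversal.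

**Step 3: the weighted sums.** Write $\rho_k=a_{ik}$, $\eta_k=a_{jk}$, $\omega=a_{ij}$, and
$$G=\sum_k\rho_k\eta_k=(AA^T)_{ij},\qquad Y=\sum_k\rho_k^2\eta_k^2,\qquad Z=\sum_k\rho_k\eta_k^2 .$$
Recall $\sum\rho_k=\sum\eta_k=0$, $\eta_j=\eta_i=0$ and $\omega^2=1$. The sums of $\rho_p\rho_q\eta_r\eta_s$ are as follows.

- All choices: $\big(-\frac{N_i}2\big)\big(-\frac{N_j}2\big)=\frac{N_iN_j}4$.
- (b), with common element $p$, $q\notin\{p,j\}$, $s\ne p$, $q\neq s$: $\sum_{q\ne p,j}\rho_q=-\rho_p-\omega$ and $\sum_{s\ne p}\eta_s=-\eta_p$, while the terms with $q=s$ add up to $G-\rho_p\eta_p$. So the sum is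
$$\sum_p\rho_p\eta_p\big[(-\rho_p-\omega)(-\eta_p)-(G-\rho_p\eta_p)\big]=2Y+\omega Z-G^2 .$$
- (c): $\sum_{p<q}\rho_p\eta_p\rho_q\eta_q=\frac12(G^2-Y)$.
- (d): the pairs $\{r,s\}$ avoiding $q$ sum to $-\frac{N_j}2-\eta_q\sum_{s\neq q}\eta_s=-\frac{N_j}2+\eta_q^2$, and $\sum_{q\ne j}\rho_q=-\omega$. So the sum is
$$\omega\sum_{q\ne j}\rho_q\big(-\tfrac{N_j}2+\eta_q^2\big)=\tfrac{N_j}2+\omega Z .$$
- (e): $\omega\sum_q\rho_q\eta_q\sum_{s\ne q}\eta_s=\omega\sum_q\rho_q\eta_q(-\eta_q)=-\omega Z$.

Assigning $\frac19$ to everything and correcting by the last column of the table,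
$$\mathbb Ed_i^2d_j^2=\frac{N_iN_j}{36}+\frac{(2Y+\omega Z-G^2)+5(G^2-Y)-(N_j+2\omega Z)+5\omega Z}{180},$$
that is, restoring indices,
$$\mathbb Ed_i^2d_j^2=\frac{N_iN_j}{36}+\frac{4G_{ij}^2-3Y_{ij}-N_j+4a_{ij}Z_{ij}}{180}\qquad(i\to j).$$

**Step 4: summation.** By (12), $\frac{720}{\pi^4}[u^4]\Phi_A$ equals
$$\sum_i(3N_i^2-N_i)+5\sum_{i<j}N_iN_j+\sum_{i\to j}\big(4G_{ij}^2-3Y_{ij}-N_j+4a_{ij}Z_{ij}\big).$$
Evaluate the pieces, using $\sum_kN_k=e$ and $n(n-1)=2e$.

- $5\sum_{i<j}N_iN_j=\frac52\big(e^2-\sum N_k^2\big)$.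
- $Y_{ij}$ counts common out-neighbors, so $\sum Y_{ij}=\sum_k\binom{n-1-N_k}2$. Here $\sum_k(n-1-N_k)=e$, and $\sum_k(n-1-N_k)^2=2(n-1)e-2(n-1)e+\sum N_k^2=\sum N_k^2$. So $-3\sum Y_{ij}=\frac32e-\frac32\sum N_k^2$.
- Vertex $j$ has in-degree $n-1-N_j$, so $-\sum_{i\to j}N_j=-(n-1)e+\sum N_j^2$.
- $\sum_{i\to j}a_{ij}Z_{ij}$ is the sum of $a_{ij}a_{ik}$ over $i$ and ordered pairs $(j,k)$ of out-neighbors of $i$ with $j\to k$. Each unordered pair of out-neighbors occurs exactly once, via its arc. So it is $\sum_i\sum_{j<k}a_{ij}a_{ik}=-\frac e2$, and the contribution is $-2e$.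

The coefficient of $\sum N_k^2$ is $3-\frac52-\frac32+1=0$. The remaining terms are $\frac52e^2-e+\frac32e-(n-1)e-2e=\frac12e(5e-2n-1)$. Since $\Phi_A$ is even in $u$, this proves the expansion in Theorem 3. The out-degrees have disappeared; the $u^4$-coefficient sees the signature only through $\sum_{i<j}G_{ij}^2$.

*Check for the example of Section 1.* There $\Phi_A=\cos^4w$ with $w=\frac12\pi u$, and $\cos^4w=\frac18(3+4\cos2w+\cos4w)$ has $w^4$-coefficient $\frac18\cdot\frac{64+256}{24}=\frac53$. So $[u^4]\Phi_A=\frac{5\pi^4}{48}=\frac{75}{720}\pi^4$. In the formula, $e=6$ gives $\frac12\cdot6\cdot21=63$; and $G_{12}=G_{13}=G_{23}=1$ (the common out-neighbor is $4$, with signs $-,-$) and $G_{i4}=0$ give $4\cdot3=12$. The total is $75$.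

**Step 5: two signatures with different $\sum G_{ij}^2$.** For $n=5$ use Theorem 2. Let $n\ge8$ be admissible, and write $n=|V|+m$ with $|V|\in\{4,5\}$, $4\mid m$, $m\ge4$. Take an admissible $V$ (chosen below) and an admissible $W$ with $|W|=m$. Such $W$ exist: start from $m=4$ and repeat the construction now described with $|V|=4$. Let all arcs between $V$ and $W$ go $V\to W$. Fix $c\in\{\pm1\}^W$ with sum $0$ and $\delta=\pm1$, and set
$$a_{vw}=c_w\quad(v\in V,\ v\ne1),\qquad a_{1w}=\delta c_w .$$
All row sums are zero, so this is admissible. Changing $\delta$ affects only entries of $AA^T$ in row and column $1$. For $v\in V\setminus\{1\}$,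
$$G_{1v}=G^V_{1v}+\delta\sum_wc_w^2=G^V_{1v}+\delta m,$$
where $G^V$ is computed inside $V$. For $w\in W$, $G_{1w}=\delta\sum_{k\in W}c_ka_{wk}$ only changes sign. So passing from $\delta=-1$ to $\delta=1$ changes $\sum_{i<j}G_{ij}^2$ by
$$\sum_{v\ne1}\big[(G^V_{1v}+m)^2-(G^V_{1v}-m)^2\big]=4m\sum_{v\ne1}G^V_{1v}.$$

- For $|V|=4$ take the example of Section 1: $G^V_{12}=G^V_{13}=1$ and $G^V_{14}=0$. The sum is $2$.
- For $|V|=5$ take the signature (11). Rows $i$ and $i+1$ share the out-neighbor $i+2$, with signs $-$ and $+$, and rows $i$ and $i+2$ share none. So $G^V_{12}=G^V_{15}=-1$, $G^V_{13}=G^V_{14}=0$. The sum is $-2$.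

In both cases the change is nonzero. So the two functions $\Phi_A$ differ, hence the two polynomials $P_A$ differ. By the uniqueness in Theorem 1, no common $P_n$ exists for any admissible $n\ge5$. For $n=1$ and $n=4$, $P_A=1$ always. Theorem 3 is proved.

## 8. Averaging over random rows: the exponent $n-\zeta$ is sharp

We need, for each $n$, one signature with $P_A(0)\neq0$. Instead of choosing the signs between two blocks cleverly, we choose them at random: the average over the choices factors, and we can read off its value at $X=0$.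

**Step 1: the random signature.** Let $V,W$ carry admissible signatures, $|V|=p$, $|W|=m\equiv0\pmod4$, $m\ge4$. Direct all arcs from $V$ to $W$, with rows $(a_{vw})_{w\in W}=c_v$, where the $c_v$ are independent and uniform among the zero-sum vectors in $\{\pm1\}^W$. The result $A$ is always admissible, with $n=p+m$ and the same $\zeta$ for $n$ and $p$. Let $\mathbb E_c$ denote the average over the finitely many choices.

**Step 2: factor the average.** Let $f_k(u)=\mathbb E\cos(\pi uS_k)$, where $S_k$ is the sum of $k$ given coordinates of a uniform zero-sum vector in $\{\pm1\}^W$; by symmetry it does not matter which coordinates. Fix a ranking of $V\cup W$. For $w\in W$, $d_w$ depends only on the order of $W$. For $v\in V$ with $k$ elements of $W$ below it, $d_v=d_v^V+S$, where $d_v^V$ is computed inside $V$ and $S$ is a sum of $k$ coordinates of $c_v$. Since $c_v$ and $-c_v$ have the same law, $\mathbb E\sin(\pi uS)=0$, and averaging over $c_v$ gives $\mathbb E\cos(\pi u(d_v^V+S))=\cos(\pi ud_v^V)f_k(u)$.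 The rows $c_v$ are independent, so these averages multiply.

A uniform ranking of $V\cup W$ consists of independent uniform orders of $V$ and of $W$ and an independent uniform shuffle. The shuffle is encoded by $0\le k_1\le\dots\le k_p\le m$, where $k_r$ is the number of elements of $W$ below the $r$-th lowest element of $V$; there are $\binom{m+p}p$ shuffles. The product of the $f$'s is $f_{k_1}\cdots f_{k_p}$ and depends only on the shuffle. Hence
$$\mathbb E_c\,\Phi_A=\Phi_V\,\Phi_W\,\frac{h_p(f_0,\dots,f_m)}{\binom{m+p}p},\tag{13}$$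
where $h_p$ is the complete symmetric function, the sum of $f_{k_1}\cdots f_{k_p}$ over all $0\le k_1\le\dots\le k_p\le m$.

*Check with $p=1$, $m=4$.* Here $f_0=f_4=1$ and $f_1=f_3=y$. Of the six zero-sum vectors, one has two given coordinates both $+$ and one has them both $-$, so $f_2=\frac13(2+T_2(y))=\frac13(1+2y^2)$. So (13) gives $\frac14(1+y)^2\cdot\frac15\big(2+2y+\frac13(1+2y^2)\big)=\frac1{60}(1+y)^2(7+6y+2y^2)$, as in Step 7 of Section 6.

**Step 3: evaluate at $u=1$.** Since $S_k\equiv k\pmod 2$, $f_k(1)=(-1)^k$. Among $f_0(1),\dots,f_m(1)$ there are $\frac m2+1$ values $1$ and $\frac m2$ values $-1$, so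
$$\sum_ph_pz^p=\frac1{(1-z)^{m/2+1}(1+z)^{m/2}}=\frac{1+z}{(1-z^2)^{m/2+1}},\qquad h_p=\binom{\frac m2+\lfloor p/2\rfloor}{\lfloor p/2\rfloor}.$$

**Step 4: divide by the common zero.** By Theorem 1, $\Phi_A=x^{n-\zeta}P_A(x^2)$ for every choice of $c$, and $\Phi_V=x^{p-\zeta}P_V(x^2)$, $\Phi_W=x^mP_W(x^2)$. Divide (13) by $x^{n-\zeta}=x^{m}x^{p-\zeta}$ and let $u\to1$, so $x\to0$:
$$\mathbb E_c\,P_A(0)=P_V(0)\,P_W(0)\binom{\frac m2+\lfloor p/2\rfloor}{\lfloor p/2\rfloor}\Big/\binom{m+p}p .\tag{14}$$
If $P_V(0)\ne0$ and $P_W(0)\neq0$, the right side is nonzero, so some choice of $c$ has $P_A(0)\ne0$.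

**Step 5: induction.** For $n=1$ and $n=4$ we have $P_A=1$, so $P_A(0)=1$. Taking $p=4$ and $m=4(k-1)$ with $k\ge2$ in (14) gives a signature with $P_A(0)\ne0$ for $n=4k$, by induction on $k$. Then $p=1$ and $m=4k$ give one for $n=4k+1$. For such a signature, $\Phi_A=x^{n-\zeta}P_A(x^2)$ is divisible by no higher power of $x$, so no larger exponent is valid for all signatures. Theorem 4 is proved. $\blacksquare$
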